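\title{Regular separable quasitopological groups\\ that are not completely regular}

\begin{abstract}
We construct in ZFC a regular separable Boolean quasitopological group of cardinality $\mathfrak c$ that is not completely regular, and also such a group on which every continuous real-valued function is constant. This answers a question of Reznichenko and Tkachenko. The topology is generated by the shifts of one map from the group to a regular space. The map is generic along a countable subgroup, which makes that subgroup dense, and it carries $\mathfrak c$ copies of a test space built from Bernstein sets, one for each countable set of coordinates on which a continuous function can depend.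
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a group with a topology. It is a \emph{semitopological group} if all translations $x\mapsto ax$ and $x\mapsto xa$ $(a\in H)$ are continuous, a \emph{quasitopological group} if in addition inversion $x\mapsto x^{-1}$ is continuous, and a \emph{paratopological group} if multiplication $H\times H\to H$ is jointly continuous. A space is \emph{regular} if it is $T_1$ and every neighborhood of a point contains a closed neighborhood of that point. It is \emph{completely regular} if it is $T_1$ and for every closed set $P$ and every point $x\notin P$ there is a continuous function $\varphi$ into $[0,1]$ with $\varphi(x)=0$ and $\varphi|_P=1$.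

Complete regularity implies regularity, because $\{\varphi\le\frac12\}$ is a closed neighborhood of $x$ that misses $P$. The converse asks one to manufacture a real function out of neighborhoods. Regularity gives open sets $U_0\supset\overline{U_1}\supset U_1\supset\overline{U_2}\supset\cdots$ around a point, but to build a function one has to interpolate an open set between $\overline{U_{n+1}}$ and $U_n$, and there the smaller set is no longer a point. Additional structure can supply the interpolation. By a theorem of Banakh and Ravsky, every regular paratopological group is completely regular. Separate continuity is not enough: there exists an infinite regular quasitopological group that is feebly compact (every locally finite family of nonempty open sets is finite) and on which every continuous real-valued function is constant. That group is not separable. On the other hand, smallness alone can also supply the interpolation: a regular Lindel\"of space is normal, hence completely regular, and in particular every countable regular space is completely regular. The following problem of Reznichenko and Tkachenko \cite{RT} concerns the range between these cases.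

\begin{quote}
\emph{Is there a regular separable semitopological (quasitopological) group that is not completely regular?}
\end{quote}

The countable case may suggest a negative answer. A regular separable semitopological group $H$ has a countable dense subgroup $D$, generated by a countable dense set; this $D$ is completely regular, and every continuous real function on $H$ is determined by its restriction to $D$. What is missing is a reason for continuous functions on $D$ to extend to $H$, and we show that the answer is positive for both classes. A group, written additively, is \emph{Boolean} if $x+x=0$ for all $x$. Such a group is abelian and its inversion is the identity map, so a Boolean semitopological group is quasitopological. We work in ZFC and write $\mathfrak c=2^\omega$.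

\begin{theorem}\label{thm:main}
There is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$ that is not completely regular.
\end{theorem}

\begin{theorem}\label{thm:strong}
There is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$ on which every continuous real-valued function is constant. In particular, this group is connected.
\end{theorem}

Theorem~\ref{thm:strong} implies Theorem~\ref{thm:main}, since in a completely regular space two distinct points are separated by a continuous function. We prove Theorem~\ref{thm:main} separately because it follows from the main construction at once, while Theorem~\ref{thm:strong} needs one more space. By the facts recalled above, ``quasitopological'' cannot be strengthened to ``paratopological'' in these theorems, and ``separable'' cannot be strengthened to ``countable'' or to ``Lindel\"of''.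

Section~\ref{sec:shift} introduces the topologies that we use and reduces the problem to a list of requirements on a test space $Y$, which is built in Section~\ref{sec:Y}. Section~\ref{sec:color} contains the combinatorial lemma that produces a countable dense subgroup. Section~\ref{sec:construction} contains the main construction, Theorem~\ref{thm:A}, and the proof of Theorem~\ref{thm:main}; Section~\ref{sec:Z} proves Theorem~\ref{thm:strong}.

\medskip
\noindent\emph{Conventions.} ``Countable'' means finite or countably infinite, $\omega=\{0,1,2,\dots\}$, and $\mathfrak c$ is identified with the least ordinal of its cardinality. We use that $\mathfrak c^\omega=\mathfrak c$ and that every countable subset of $\mathfrak c$ is bounded in $\mathfrak c$ (that is, $\operatorname{cf}(\mathfrak c)>\omega$). The Cantor set is $2^\omega$, the set of finite $0$--$1$ sequences is $2^{<\omega}$, the length of $s\in2^{<\omega}$ is $|s|$, and $\alpha|j\in 2^j$ is the restriction of $\alpha\in2^\omega$ to its first $j$ coordinates. We write $s\subseteq t$ and $s\subset\alpha$ if $s$ is an initial segment of $t\in 2^{<\omega}$ or of $\alpha\in2^\omega$.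

\section{Shift topologies}\label{sec:shift}

Let $G$ be a Boolean group, $X$ a space and $f\colon G\to X$ an arbitrary map. The \emph{shift topology} of $f$ is the coarsest topology on $G$ that makes all maps $g\mapsto f(g+h)$ $(h\in G)$ continuous. Equivalently, it is the coarsest topology that makes
\[
\iota\colon G\to X^G,\qquad \iota(g)=\bigl(f(g+h)\bigr)_{h\in G},
\]
continuous. A neighborhood base at $g$ consists of the sets
\begin{equation}\label{eq:basic}
\{k\in G: f(k+h)\in U_h\ \text{for all}\ h\in H\},
\end{equation}
where $H\subset G$ is finite and $U_h$ is an open neighborhood of $f(g+h)$. We think of the elements $h\in G$ as coordinates. The next condition says that a countable subgroup realizes every finite pattern of values on these coordinates.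

Let $Q\subset X$ and let $D$ be a subgroup of $G$. We call $f$ \emph{$Q$-generic along $D$} if for all distinct $h_1,\dots,h_s\in G$ and all $u_1,\dots,u_s\in Q$ there is $d\in D$ with $f(d+h_i)=u_i$ for $i=1,\dots,s$.

\begin{lemma}\label{lem:shift}
Let $X$ be regular, let $Q\subset X$ be dense with $|Q|\ge2$, and let $f\colon G\to X$ be $Q$-generic along $D$. Give $G$ the shift topology. Then $\iota$ is a homeomorphic embedding, $\iota(D)$ is dense in $X^G$, and $G$ is a regular quasitopological group in which $D$ is dense.
\end{lemma}

\begin{proof}
The translation $g\mapsto g+b$ is continuous, because its composition with $g\mapsto f(g+h)$ is the map $g\mapsto f(g+(b+h))$, which is again a shift of $f$. Inversion is the identity. If $g\ne g'$, genericity with two distinct values $u,u'\in Q$ gives $d$ with $f(d+g)\neq f(d+g')$, so $\iota(g)$ and $\iota(g')$ differ at the coordinate $d$. Thus $\iota$ is injective, and by the definition of the topology it is an embedding. Products and subspaces of regular spaces are regular, so $G$ is regular. A nonempty basic open subset of $X^G$ is given by distinct coordinates $h_1,\dots,h_s$ and nonempty open sets $U_1,\dots,U_s\subset X$.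 Choose $u_i\in Q\cap U_i$ and $d\in D$ with $f(d+h_i)=u_i$; then $\iota(d)$ lies in that set. So $\iota(D)$ is dense in $X^G$, and therefore in $\iota(G)$.
\end{proof}

Regularity and separability are thus within reach, and the problem is to prevent complete regularity. A bad target space $X$ does not suffice by itself, since $G$ is only a subspace of $X^G$, and a subspace of a space that is not completely regular may even be discrete. We must control the continuous real functions on $G$, and the tool for this is that each of them depends on countably many coordinates. For $A\subset G$ let $\pi_A\colon X^G\to X^A$ be the projection.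

\begin{lemma}[Factorization]\label{lem:factor}
In the situation of Lemma~\ref{lem:shift}, let $D$ be countable and let $\varphi\colon G\to\mathbb R$ be continuous. There is a countable set $A_0\subset G$ such that for every $A$ with $A_0\subset A\subset G$ there is a continuous function $\varphi_A\colon\pi_A(\iota(G))\to\mathbb R$ with $\varphi=\varphi_A\circ\pi_A\circ\iota$.
\end{lemma}

\begin{proof}
Identify $G$ with the dense subspace $\iota(G)$ of $X^G$; closures are taken in $X^G$ and in $X^A$. A \emph{box} is a nonempty set of the form $\{x\in X^G:x_h\in U_h\text{ for }h\in H\}$ with $H$ finite and $U_h$ open; we call $H$ its support. Since $\iota(D)$ is a countable dense subset of $X^G$, every family of pairwise disjoint boxes is countable.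

For rational $r$ put $O_r^+=\{g\in G:\varphi(g)>r\}$ and $O_r^-=\{g\in G:\varphi(g)<r\}$. By Zorn's lemma let $\mathcal V_r^\pm$ be a maximal family of pairwise disjoint boxes $V$ with $V\cap G\subset O_r^\pm$, and let $W_r^\pm=\bigcup\mathcal V_r^\pm$. Let $A_0$ be the union of the supports of all members of all these families. It is countable. Fix $A\supset A_0$ and write $\pi=\pi_A$. We claim that
\[
\text{(a)}\ \ O_r^\pm\subset\overline{W_r^\pm},\qquad
\text{(b)}\ \ O_r^\mp\cap\overline{W_r^\pm}=\emptyset,\qquad
\text{(c)}\ \ \overline{W_r^\pm}=\pi^{-1}\bigl(\,\overline{\pi(W_r^\pm)}\,\bigr).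
\]

(a) A point $t\in O_r^\pm\setminus\overline{W_r^\pm}$ would lie in a box $V$ with $V\cap G\subset O_r^\pm$ and $V\cap W_r^\pm=\emptyset$, contrary to maximality.

(b) Write $O_r^-=G\cap\hat O$ with $\hat O$ open in $X^G$. If $\hat O$ met $\overline{W_r^+}$, then $\hat O\cap W_r^+$ would be a nonempty open set. Since $G$ is dense, it would contain a point of $G$, and this point would belong to $O_r^-\cap O_r^+=\emptyset$. Exchanging the signs gives the other case.

(c) Membership in $W=W_r^\pm$ depends only on coordinates in $A$, so $W=\pi^{-1}(M)$ with $M=\pi(W)$. Continuity of $\pi$ gives $\overline W\subset\pi^{-1}(\overline M)$. Conversely, if $\pi(x)\in\overline M$ and $N$ is an open neighborhood of $x$, then $\pi(N)$ is an open neighborhood of $\pi(x)$, so it meets $M$, and $N$ meets $\pi^{-1}(M)=W$.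

Now let $t\in G$ and let $r<\varphi(t)<r'$ be rational. By (b), $t$ lies in neither $\overline{W_r^-}$ nor $\overline{W_{r'}^+}$, so by (c) the open set
\[
N=X^A\setminus\bigl(\,\overline{\pi(W_r^-)}\cup\overline{\pi(W_{r'}^+)}\,\bigr)
\]
contains $\pi(t)$. If $t'\in G$ and $\pi(t')\in N$, then $t'\notin O_r^-\cup O_{r'}^+$ by (c) and (a), that is, $r\le\varphi(t')\le r'$. As $r,r'$ may be taken arbitrarily close to $\varphi(t)$, it follows first that $\pi(t')=\pi(t)$ implies $\varphi(t')=\varphi(t)$, so that $\varphi_A$ is well defined, and then that $\varphi_A$ is continuous at $\pi(t)$.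
\end{proof}

Density of $G$ in the product is used only in (b). For arbitrary subspaces of products the conclusion fails: if $I$ is uncountable, the indicator functions of the singletons form a discrete subspace of $\{0,1\}^I$, and a two-valued function on it with both fibers uncountable factors through no countable set of coordinates.

\subsection*{The plan} Let $Y$ be a regular space with a point $\infty$ and a closed set $P_0\not\ni\infty$ that cannot be separated from $\infty$ by a continuous function. Take $X=Y$ and $g\in G$ with $f(g)=\infty$, and suppose that a continuous $\varphi$ separates $g$ from the closed set $f^{-1}(P_0)$. Let $\varphi$ factor through a countable set $A$. If there are elements $k_y\in G$ $(y\in Y)$ such that $k_\infty=g$, $f(k_y)=y$, and $y\mapsto f(k_y+a)$ is continuous \emph{for every $a\in A$}, then $y\mapsto\varphi(k_y)$ is continuous on $Y$ and separates $\infty$ from $P_0$, which is impossible. The map $y\mapsto k_y$ need not be continuous into $G$. The set $A$ is not known in advance, but there are only $\mathfrak c$ candidates if $|G|=\mathfrak c$, and we plant one family $(k_y)$ for each of them, using new generators of the group.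

The cheapest way to make $y\mapsto f(k_y+a)$ continuous for $a\ne0$ is to make it constant, equal to $f(g+a)$. Separability forbids this.

\begin{remark}\label{rem:forced}
Let $X$ be Hausdorff, let the shift topology be $T_1$, and let $D$ be dense in $G$. For $h\ne h'$ the set $\{g\in G:f(g+h)\ne f(g+h')\}$ is open, and it is nonempty, since otherwise $\iota(h)=\iota(h')$ and $h,h'$ have the same neighborhoods. So it contains a point of $D$. Hence, for pairwise distinct $k_y$, the countably many maps $y\mapsto f(k_y+d)$ $(d\in D)$ separate the points of $Y$.
\end{remark}

Since $A$ may contain $D$, we need countably many continuous maps on $Y$ that take prescribed values at any finitely many points of $Y\setminus\{\infty\}$ and do not disturb the value at $\infty$, which is $f(g+a)$ and has been fixed earlier. We shall get them from a countable family of clopen subsets of $Y$ that miss $\infty$ and separate finite subsets of $Y\setminus\{\infty\}$. So $Y$ must have many clopen sets away from $\infty$ and still fail to be completely regular at $\infty$.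

\section{The test space}\label{sec:Y}

\subsection*{Bernstein sets}
A subset of $2^\omega$ is \emph{perfect} if it is nonempty, closed and has no isolated points. We use two standard facts: every uncountable closed subset of $2^\omega$ contains a perfect set, and every perfect subset of $2^\omega$ is homeomorphic to $2^\omega$. Since $2^\omega\cong2^\omega\times2^\omega$, a perfect set has cardinality $\mathfrak c$ and contains $\mathfrak c$ pairwise disjoint perfect sets. An $F_\sigma$ set is a countable union of closed sets.

\begin{lemma}\label{lem:bernstein}
There are pairwise disjoint sets $B_i\subset2^\omega$ $(i\in\mathbb Z)$ such that $|E\cap B_i|=\mathfrak c$ for every uncountable $F_\sigma$ set $E\subset2^\omega$ and every $i$. In particular $|B_i|=\mathfrak c$.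
\end{lemma}

\begin{proof}
The space $2^\omega$ has a countable base, so it has at most $\mathfrak c$ closed subsets. Enumerate all pairs consisting of a perfect set and an integer as $(P_\xi,i_\xi)$, $\xi<\mathfrak c$. By recursion choose $\alpha_\xi\in P_\xi\setminus\{\alpha_\eta:\eta<\xi\}$, which is possible as $|P_\xi|=\mathfrak c$, and put $B_i=\{\alpha_\xi:i_\xi=i\}$. The sets $B_i$ are pairwise disjoint, and each meets every perfect set. An uncountable $F_\sigma$ set $E$ contains an uncountable closed set, hence a perfect set, hence $\mathfrak c$ pairwise disjoint perfect sets, and each of these meets $B_i$.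
\end{proof}

We fix such sets $B_i$. Their use is visible on a space with two of them.

\begin{example}[One rung]\label{ex:rung}
Let $R=B_0\cup B_1\cup2^{<\omega}$. The points of $2^{<\omega}$ are isolated, and the basic neighborhoods of $\alpha\in B_0\cup B_1$ are the sets $\{\alpha\}\cup\{\alpha|j:j\ge J\}$. These sets are clopen, because two different branches share only finitely many initial segments; so $R$ is completely regular. The sets $B_0$ and $B_1$ are closed and disjoint. Suppose that $\psi\colon R\to[0,1]$ is continuous, $\psi=1$ on $B_0$ and $\psi=0$ on $B_1$. The set
\[
E=\bigcup_{J\in\omega}\bigl\{\alpha\in2^\omega:\psi(\alpha|j)\ge\tfrac12\text{ for all }j\ge J\bigr\}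
\]
is $F_\sigma$ in $2^\omega$, because each condition $\psi(\alpha|j)\ge\frac12$ depends on finitely many coordinates of $\alpha$. Since $\alpha|j\to\alpha$ in $R$ for $\alpha\in B_0\cup B_1$, the set $E$ contains $B_0$ and misses $B_1$. This contradicts Lemma~\ref{lem:bernstein}.
\end{example}

So a continuous function transmits information from $B_1$ to $B_0$ through the countable tree, although these sets are closed and disjoint. We chain such rungs into ladders and let a new point $\infty$ have neighborhoods that retreat by one rung at a time. Closures advance by less than one rung, which gives regularity at $\infty$, while a continuous function carries its value along a whole ladder.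

\subsection*{Definition of $Y$}
For $N\ge1$ the \emph{ladder} $\Gamma_N$ consists of
\begin{itemize}
\item \emph{branch points} $[N,i,\alpha]$ with $i\in\mathbb Z$, $|i|\le N$, $\alpha\in B_i$, and
\item \emph{nodes} $[N,r,s]$ with $r\in\mathbb Z+\frac12$, $|r|<N$, $s\in2^{<\omega}$.
\end{itemize}
The second entry of a point $y$ is its \emph{position} $\operatorname{pos}(y)$. Let $\Gamma=\bigcup_{N\ge1}\Gamma_N$ and $Y=\Gamma\cup\{\infty\}$, and let $\Delta$ be the countable set of all nodes. Each node $y$ has the basic neighborhood $\{y\}$. A branch point $y=[N,i,\alpha]$ has the basic neighborhoods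
\[
O_J(y)=\{y\}\cup\bigl\{[N,r,\alpha|j]: r=i\pm\tfrac12,\ |r|<N,\ j\ge J\bigr\}\qquad(J\in\omega),
\]
see Figure~\ref{fig:ladder}, and $\infty$ has the basic neighborhoods
\[
U_n=\{\infty\}\cup\{y\in\Gamma:\operatorname{pos}(y)>n\}\qquad(n\in\omega).
\]
A set is open if it contains a basic neighborhood of each of its points. The basic neighborhoods of each point form a decreasing sequence, so this is a topology. Each $O_J(y)$ is open, since its points other than $y$ are nodes.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.3,yscale=0.9]
\foreach \x in {-2,...,2}{
  \draw[thick] (\x,0)--(\x,2);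
  \node[below] at (\x,0) {$B_{\x}$};
  \node[above] at (\x,2) {\small $\x$};}
\foreach \x in {-1.5,-0.5,0.5,1.5}{
  \draw[dashed,gray] (\x-0.44,0.1) rectangle (\x+0.44,1.9);
  \node[below] at (\x,0) {\small $2^{<\omega}$};}
\fill (0,1.4) circle (1.3pt);
\fill (1,0.6) circle (1.3pt);
\foreach \x in {0.5,0.33,0.22,0.15,0.1}{
  \fill (\x,1.4) circle (0.6pt); \fill (-\x,1.4) circle (0.6pt);
  \fill (1+\x,0.6) circle (0.6pt); \fill (1-\x,0.6) circle (0.6pt);}
\end{tikzpicture}
\caption{The ladder $\Gamma_2$. At each integer position $i$ there is a copy of $B_i$, and between consecutive integers there is a copy of the tree $2^{<\omega}$, whose points are isolated. A point $\alpha$ of $B_i$ is the limit of its initial segments $\alpha|j$ in both adjacent trees. Two such points are shown, one in $B_0$ and one in $B_1$.}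
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] For every integer $m$ the sets $\{y\in\Gamma:\operatorname{pos}(y)>m\}$ and $\{y\in\Gamma:\operatorname{pos}(y)<m\}$ are open. The sets $U_n$ are open, and the sets $\Gamma_N$ and $O_J(y)$ are clopen in $Y$.
\item[(b)] $Y$ is regular, $\Delta$ is dense in $Y$, and $|Y|=|\Gamma|=\mathfrak c$.
\item[(c)] There is a countable family $\mathcal B$ of clopen subsets of $Y$ not containing $\infty$ such that any finitely many distinct points of $\Gamma$ lie in pairwise disjoint members of $\mathcal B$.
\end{enumerate}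
\end{lemma}

\begin{proof}
(a) If $y$ is a branch point with $\operatorname{pos}(y)>m$, then $\operatorname{pos}(y)\ge m+1$, and all points of $O_0(y)$ have position at least $m+\frac12$. If $\operatorname{pos}(y)<m$, then all points of $O_0(y)$ have position at most $m-\frac12$. This proves the first claim and the openness of $U_n$. Each $\Gamma_N$ is open, and its complement is the union of the other ladders and $U_N$. Let $y=[N,i,\alpha]$. To see that $O_J(y)$ is closed in $\Gamma_N$, take a branch point $y'=[N,i',\beta]\ne y$. Then $\alpha\ne\beta$: otherwise $i=i'$, because the sets $B_i$ are pairwise disjoint. Choose $J'$ with $\alpha|J'\ne\beta|J'$. A common node $[N,r,s]$ of $O_J(y)$ and $O_{J'}(y')$ would satisfy $s\subset\alpha$, $s\subset\beta$ and $|s|\ge J'$, which is impossible. So $O_{J'}(y')$ misses $O_J(y)$.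

(b) The space is $T_1$: given $z\ne z'$, a basic neighborhood of $z$ missing $z'$ is $\{z\}$ if $z$ is a node; $U_N$ if $z=\infty$ and $z'\in\Gamma_N$; and $O_J(z)$ if $z$ is a branch point, with $J>|s|$ if $z'=[N,r,s]$ is a node and $J=0$ otherwise. Points of $\Gamma$ have clopen bases by (a). At $\infty$, the set $\{\infty\}\cup\{\operatorname{pos}\ge n+1\}$ is closed by (a), contains $U_{n+1}$ and is contained in $U_n$. Every basic neighborhood contains a node, so $\Delta$ is dense. The cardinality is $\mathfrak c$ because $|B_i|=\mathfrak c$.

(c) For $N\ge1$ and $s\in2^{<\omega}$ consider the cone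
\[
K_{N,s}=\{[N,i,\alpha]\in\Gamma_N:s\subset\alpha\}\cup\{[N,r,t]\in\Gamma_N\cap\Delta:s\subseteq t\}.
\]
For a branch point $y=[N,i,\alpha]$ we have $O_{|s|}(y)\subset K_{N,s}$ if $s\subset\alpha$, and $O_0(y)\cap K_{N,s}=\emptyset$ if $s\not\subset\alpha$, since $s\subseteq\alpha|j$ implies $s\subset\alpha$. So $K_{N,s}$ is clopen in $\Gamma_N$, and hence in $Y$. Let $\mathcal B$ consist of the singletons $\{y\}$ with $y\in\Delta$ and the sets $K_{N,s}\setminus E$ with $E\subset\Delta$ finite; finite sets of nodes are clopen, so all these sets are clopen. Given finitely many distinct points of $\Gamma$, let $E$ be the set of nodes among them and cover these by singletons. Branch points in the same ladder have distinct third entries, as shown in (a). Choose $l$ so large that these entries have distinct restrictions to $l$, and cover $[N,i,\alpha]$ by $K_{N,\alpha|l}\setminus E$. Cones $K_{N,s}$ and $K_{N',s'}$ with $|s|=|s'|$ and $(N,s)\ne(N',s')$ are disjoint.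
\end{proof}

\begin{lemma}[Propagation]\label{lem:prop}
For every continuous $\psi\colon Y\to\mathbb R$, every $n\in\omega$ and every $\varepsilon>0$ there is $y\in\Gamma$ with $\operatorname{pos}(y)<-n$ and $|\psi(y)-\psi(\infty)|<\varepsilon$.
\end{lemma}

\begin{proof}
Subtracting a constant, assume $\psi(\infty)=0$. Put $\delta=\varepsilon/2$, choose $n'$ with $|\psi|<\delta$ on $U_{n'}$, and fix $N>\max(n,n')$. For $|i|\le N$ let
\[
T_i=\{\alpha\in B_i:|\psi([N,i,\alpha])|>\delta\}.
\]
Then $T_N=\emptyset$. In Example~\ref{ex:rung} the function was controlled on all of $B_1$; after crossing one rung we retain control only up to a countable set, so the statement to be propagated is that $T_i$ is countable. Let $-N\le i<N$, suppose that $T_{i+1}$ is countable, and put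
\begin{align*}
E&=\bigl\{\alpha\in2^\omega:\liminf_{j\to\infty}|\psi([N,i+\tfrac12,\alpha|j])|>\delta\bigr\}\\
&=\bigcup_{J\in\omega}\ \bigcup_{m\ge1}\ \bigcap_{j\ge J}\bigl\{\alpha\in 2^\omega:|\psi([N,i+\tfrac12,\alpha|j])|\ge\delta+\tfrac1m\bigr\}.
\end{align*}
The innermost sets are clopen in $2^\omega$, so $E$ is $F_\sigma$. As $j\to\infty$, the nodes $[N,i+\frac12,\alpha|j]$ converge to $[N,i+1,\alpha]$ if $\alpha\in B_{i+1}$ and to $[N,i,\alpha]$ if $\alpha\in B_i$. By continuity of $\psi$, the lower limit in the definition of $E$ is then the value of $|\psi|$ at that branch point, so $E\cap B_{i+1}=T_{i+1}$ and $E\cap B_i=T_i$. The first equality and Lemma~\ref{lem:bernstein} show that $E$ is countable, and then $T_i$ is countable by the second. After $2N$ steps we find that $T_{-N}$ is countable. Take $\alpha\in B_{-N}\setminus T_{-N}$ and $y=[N,-N,\alpha]$. Then $\operatorname{pos}(y)=-N<-n$ and $|\psi(y)|\le\delta<\varepsilon$.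
\end{proof}

In particular $\infty$ cannot be separated from the closed set $Y\setminus U_0$ by a continuous function, and $Y$ is not completely regular.

\begin{remark}
A single ladder with positions running through all of $\frac12\mathbb Z$, completed by $\infty$ in the same way, would not satisfy Lemma~\ref{lem:Y}(c). A clopen set $C\not\ni\infty$ contains no point of large position, and the propagation step applied to the indicator function of $C$ shows that $C$ contains only countably many branch points of each position. Countably many such sets do not cover the branch points of position $0$. Finite ladders of growing length remove this obstacle, because each of them is clopen and misses $\infty$.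
\end{remark}

\section{Colorings along a countable group}\label{sec:color}

Genericity along $D$ imposes $\mathfrak c$ requirements, one for each finite pattern on $G$, and only countably many elements $d\in D$ are available to meet them. For patterns inside $D$ itself there are countably many requirements, and one meets them by copying the patterns, one after another, onto pairwise disjoint translates of their domains. To serve $\mathfrak c$ cosets of $D$ at once, we name the cosets by points of $2^\omega$ and, at each step, distinguish them only by finitely many digits of their names. An action of an abelian group $D$ on a set $L$, written $(\ell,d)\mapsto\ell+d$, is \emph{free} if $\ell+d=\ell$ implies $d=0$.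

\begin{lemma}\label{lem:color}
Let a countably infinite abelian group $D$ act freely on a set $L$ with $|L|\le\mathfrak c$, and let $\mathcal K$ be a nonempty countable set. There is a map $\chi\colon L\to\mathcal K$ such that for all distinct $\ell_1,\dots,\ell_s\in L$ and all $\kappa_1,\dots,\kappa_s\in\mathcal K$ there are infinitely many $d\in D$ with $\chi(\ell_i+d)=\kappa_i$ for $i=1,\dots,s$.
\end{lemma}

\begin{proof}
Let $R\subset L$ contain exactly one point of each orbit. By freeness, every $\ell\in L$ has a unique representation $\ell=z+t$ with $z\in R$ and $t\in D$. Fix an injection $\rho\colon R\to2^\omega$. There are countably many triples $(n,F,p)$ with $n\in\omega$, $F\subset D$ finite and nonempty, and $p\colon2^n\times F\to\mathcal K$. List them as $(n_m,F_m,p_m)$, $m\in\omega$, each triple occurring infinitely often. Choose $d_m\in D$ recursively so that the sets $d_m+F_m$ are pairwise disjoint: it suffices to take $d_m$ outside the finite set $\bigcup_{m'<m}(d_{m'}+F_{m'}-F_m)$. Define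
\[
\chi(z+d_m+t)=p_m\bigl(\rho(z)|n_m,\,t\bigr)\qquad(z\in R,\ m\in\omega,\ t\in F_m),
\]
and let $\chi$ take one fixed value at all other points of $L$. This is unambiguous, because an element of $D$ has at most one representation $d_m+t$ with $t\in F_m$.

Let $\ell_i=z_i+t_i$ be distinct, with $z_i\in R$ and $t_i\in D$, and let $\kappa_i\in\mathcal K$. Choose $n$ such that $\rho(z_i)|n\neq\rho(z_{i'})|n$ whenever $z_i\ne z_{i'}$. The pairs $(\rho(z_i)|n,t_i)$ are distinct: if $z_i\ne z_{i'}$ the first entries differ, and if $z_i=z_{i'}$ with $i\ne i'$ the second entries differ. So with $F=\{t_1,\dots,t_s\}$ there is $p\colon2^n\times F\to\mathcal K$ such that $p(\rho(z_i)|n,t_i)=\kappa_i$ for all $i$. For each of the infinitely many $m$ with $(n_m,F_m,p_m)=(n,F,p)$ we have $\chi(\ell_i+d_m)=\chi(z_i+d_m+t_i)=\kappa_i$, and these $d_m$ are distinct because the sets $d_m+F$ are disjoint.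
\end{proof}

The bound $|L|\le\mathfrak c$ is necessary when $|\mathcal K|\ge2$, since the conclusion makes $\ell\mapsto(\chi(\ell+d))_{d\in D}$ an injection of $L$ into $\mathcal K^D$.

\section{Planting the test space in a separable group}\label{sec:construction}

\begin{theorem}\label{thm:A}
Let $X$ be a regular space with $|X|\le\mathfrak c$ and with a countable dense subset $Q$, $|Q|\ge2$. There are a Boolean group $G$ with $|G|=\mathfrak c$, a countable subgroup $D\subset G$ and a map $f\colon G\to X$ such that, with the shift topology of $f$ on $G$, the following hold.
\begin{enumerate}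
\item[(1)] The map $f$ is $Q$-generic along $D$.
\item[(2)] $G$ is a regular quasitopological group, and $D$ is dense in $G$.
\item[(3)] Let $\varphi\colon G\to\mathbb R$ be continuous, $g\in G$, $H\subset G$ finite, and let $j_h\colon Y\to X$ $(h\in H)$ be continuous maps with $j_h(\infty)=f(g+h)$. Then there are $k_y\in G$ $(y\in Y)$ such that $k_\infty=g$, $f(k_y+h)=j_h(y)$ for all $h\in H$ and $y\in Y$, and the function $y\mapsto\varphi(k_y)$ is continuous on $Y$.
\end{enumerate}
\end{theorem}

The mechanism that reconciles (1) with (3) is the following. A \emph{code} is a tuple
\[
\kappa=\bigl(v;(C_1,u_1),\dots,(C_n,u_n)\bigr)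
\]
with $n\ge0$, $v,u_1,\dots,u_n\in Q$, and $C_1,\dots,C_n$ pairwise disjoint members of the family $\mathcal B$ of Lemma~\ref{lem:Y}(c). The set $\mathcal K$ of all codes is countable. Put $v(\kappa)=v$, and for $w\in X$ and $y\in Y$ put
\[
m_\kappa(y;w)=\begin{cases}u_i,&y\in C_i,\\ w,&y\notin C_1\cup\dots\cup C_n.\end{cases}
\]
The map $m_\kappa(\,\cdot\,;w)\colon Y\to X$ is constant on each member of a finite clopen partition of $Y$, so it is continuous, and $m_\kappa(\infty;w)=w$ because no $C_i$ contains $\infty$. It is a modification, away from $\infty$, of the constant map with value $w$.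

\begin{example}[One copy of $Y$]\label{ex:onecopy}
Let $X=Y$, let $G$ be the direct sum of $D$ and the Boolean group with basis $\{k_y:y\in\Gamma\}$, and put $k_\infty=0$. We want $f(k_y)=y$ for $y\in Y$ and continuity of $y\mapsto f(k_y+d)$ for each $d\in D$. Attach a code $\kappa(d)$ to each $d\in D\setminus\{0\}$ and put $f(k_y+d)=m_{\kappa(d)}(y;f(d))$ for $y\in\Gamma$; this formula is also correct at $y=\infty$, so continuity holds for any choice of codes. Now test genericity on the coordinates $0,k_y,k_{y'}$ with $y\ne y'$ in $\Gamma$ and values $u_0,u,u'\in Q$. Choose disjoint $C\ni y$ and $C'\ni y'$ in $\mathcal B$. Any $d\ne0$ such that $f(d)=u_0$ and $\kappa(d)$ contains the pairs $(C,u)$ and $(C',u')$ satisfies $f(d)=u_0$, $f(d+k_y)=u$, $f(d+k_{y'})=u'$. There are $\mathfrak c$ pairs $(y,y')$, but the requirement on $d$ mentions only $u_0,u,u',C,C'$, and for these there are countably many possibilities.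
\end{example}

In the example one code governs all the points $k_y+d$ $(y\in\Gamma)$ at once. In the proof these points receive a common label that forgets $y$, and Lemma~\ref{lem:color} assigns codes to labels.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Step 1: the group and the tasks.} A Boolean group is a vector space over the field with two elements. Let $G$ have the basis
\[
\{b_n:n\in\omega\}\cup\{k_{\xi,y}:\xi<\mathfrak c,\ y\in\Gamma\},
\]
so that $|G|=\mathfrak c$. The \emph{support} of $g\in G$ is the finite set of basis vectors whose sum is $g$. Let $D$ be the subgroup generated by the $b_n$, and let $G_\xi$ be the subgroup generated by $D$ and all $k_{\eta,y}$ with $\eta<\xi$. Then $D=G_0$ is countably infinite, the $G_\xi$ increase, and every countable subset of $G$ lies in $G_\xi$ for all large $\xi<\mathfrak c$, because the supports of its elements involve countably many indices $\eta$.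

A \emph{task} is a tuple $(A,g,H,(j_h)_{h\in H})$, where $A$ is a countable subgroup of $G$, $H$ is finite, $D\cup\{g\}\cup H\subset A$, and the $j_h\colon Y\to X$ are continuous. Tasks do not refer to $f$, so they can be listed before $f$ is defined. A continuous map from $Y$ to the Hausdorff space $X$ is determined by its restriction to the countable dense set $\Delta$, so there are at most $|X|^\omega\le\mathfrak c$ such maps; and $G$ has $\mathfrak c^\omega=\mathfrak c$ countable subsets. Hence there are at most $\mathfrak c$ tasks. Using a bijection between $\mathfrak c$ and $\mathfrak c\times\mathfrak c$, list them as $(T_\xi)_{\xi<\mathfrak c}$ so that each task occurs $\mathfrak c$ times, and therefore at unboundedly many $\xi$. If $T_\xi=(A,g,H,(j_h))$ and $A\subset G_\xi$, put $A_\xi=A$, $g_\xi=g$, $H_\xi=H$, $j^\xi_h=j_h$. If $A\not\subset G_\xi$, put $A_\xi=D$, $g_\xi=0$, $H_\xi=\emptyset$. In both cases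
\[
D\cup\{g_\xi\}\cup H_\xi\subset A_\xi\subset G_\xi .
\]

\emph{Step 2: labels.} The task $T_\xi$ will be carried out on the elements $k_{\xi,y}+a$ with $y\in\Gamma$ and $a\in A_\xi$, which we call \emph{special}; let $S$ be the set of all special elements, over all $\xi$. Since $a\in G_\xi$, the support of $k_{\xi,y}+a$ consists of $k_{\xi,y}$ and the support of $a$, in which only indices below $\xi$ occur. Two consequences follow. First, a special element determines its triple $(\xi,y,a)$: $\xi$ is the largest index in the support, and $k_{\xi,y}$ is the only basis vector in the support with that index. So different tasks never compete for the same element. Second,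
\begin{equation}\label{eq:older}
k_{\eta,y}+a\in G_\xi\ \text{ with }\ a\in A_\eta\quad\text{implies}\quad\eta<\xi .
\end{equation}
Since $D\subset A_\xi$, the sets $S$ and $G\setminus S$ are invariant under translation by $D$. Let $L$ be the disjoint union of $\{(\xi,a):\xi<\mathfrak c,\ a\in A_\xi\}$ and $G\setminus S$. Then $|L|\le\mathfrak c$, and $D$ acts freely on $L$ by $(\xi,a)+d=(\xi,a+d)$ and by translation on $G\setminus S$. The \emph{label} of $g\in G$ is $\lambda(g)=(\xi,a)$ if $g=k_{\xi,y}+a$ is special, and $\lambda(g)=g$ otherwise. Fix $\chi\colon L\to\mathcal K$ as in Lemma~\ref{lem:color}.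

\emph{Step 3: definition of $f$.} For $g\notin S$ put $f(g)=v(\chi(g))$. On $S$ we use recursion on $\xi$. Suppose that $f$ is defined on all special elements with index below $\xi$. By \eqref{eq:older}, $f$ is then defined on $G_\xi$, in particular on $g_\xi+A_\xi=A_\xi$. Put $\tilde H_\xi=H_\xi$ if $j^\xi_h(\infty)=f(g_\xi+h)$ for all $h\in H_\xi$, and $\tilde H_\xi=\emptyset$ otherwise; in the second case the task is incompatible with the values chosen so far and (3) demands nothing of it. For $y\in\Gamma$ and $a\in A_\xi$ define
\begin{equation}\label{eq:f}
f(k_{\xi,y}+a)=\begin{cases}j^\xi_a(y),&a\in\tilde H_\xi,\\[2pt] m_{\chi(\xi,a)}\bigl(y;f(g_\xi+a)\bigr),&a\in A_\xi\setminus\tilde H_\xi.\end{cases}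
\end{equation}

\emph{Step 4: proof of (1) and (2).} Let $h_1,\dots,h_s\in G$ be distinct and $u_1,\dots,u_s\in Q$. For each label $\ell\in\{\lambda(h_1),\dots,\lambda(h_s)\}$ choose a code $\kappa_\ell$ as follows. If $\ell\in G\setminus S$, then $\ell=h_i$ for exactly one $i$, and we take $\kappa_\ell$ with $v(\kappa_\ell)=u_i$. If $\ell=(\xi,a)$, then the $h_i$ with this label have the form $k_{\xi,y_i}+a$ with distinct $y_i\in\Gamma$. By Lemma~\ref{lem:Y}(c) there are pairwise disjoint $C_i\in\mathcal B$ with $y_i\in C_i$, and we let $\kappa_\ell$ consist of the pairs $(C_i,u_i)$ for these $i$ and an arbitrary $v\in Q$.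

By the choice of $\chi$ there are infinitely many $d\in D$ with $\chi(\ell+d)=\kappa_\ell$ for all these labels. On the coordinates in $\tilde H_\xi$ the values of $f$ are dictated by the task and not by the code, so we must avoid them. For each label $(\xi,a)$ involved, $a+d\in H_\xi$ holds for only finitely many $d$, and we choose $d$ outside these finitely many finite sets. If $h_i\notin S$, then $h_i+d\notin S$ and $f(h_i+d)=v(\chi(h_i+d))=u_i$. If $h_i=k_{\xi,y_i}+a$ is special, then $h_i+d=k_{\xi,y_i}+(a+d)$ with $a+d\in A_\xi\setminus\tilde H_\xi$ and $\chi(\xi,a+d)=\kappa_{(\xi,a)}$, so the second line of \eqref{eq:f} gives $f(h_i+d)=u_i$, because $y_i\in C_i$. This proves (1), and (2) follows by Lemma~\ref{lem:shift}.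

\emph{Step 5: proof of (3).} Let $A_0$ be given by Lemma~\ref{lem:factor} for $\varphi$, and let $A$ be the countable subgroup generated by $A_0\cup D\cup\{g\}\cup H$. Then $(A,g,H,(j_h))$ is a task. It occurs unboundedly often, and $A\subset G_\xi$ for all large $\xi$, so there is $\xi$ with $A_\xi=A$, $g_\xi=g$, $H_\xi=H$ and $j_h^\xi=j_h$. The hypothesis $j_h(\infty)=f(g+h)$ gives $\tilde H_\xi=H$. Put $k_y=k_{\xi,y}$ for $y\in\Gamma$ and $k_\infty=g$. For $a\in A$ the map $y\mapsto f(k_y+a)$ on $Y$ equals $j_a$ if $a\in H$, and equals $m_{\chi(\xi,a)}(\,\cdot\,;f(g+a))$ if $a\notin H$: on $\Gamma$ this is \eqref{eq:f}, and at $\infty$ both expressions take the value $f(g+a)=f(k_\infty+a)$. All these maps are continuous, so $y\mapsto\pi_A(\iota(k_y))=(f(k_y+a))_{a\in A}$ is continuous from $Y$ to $X^A$, and $\varphi(k_y)=\varphi_A(\pi_A(\iota(k_y)))$ depends continuously on $y$.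
\end{proof}

The hypotheses on $X$ enter as follows. Regularity passes to $G$ through the embedding in $X^G$; the bound $|X|\le\mathfrak c$ and the Hausdorff property bound the number of tasks; countability of $Q$ makes the set of codes countable; and $|Q|\ge2$ makes $\iota$ injective (for a one-point $X$ the shift topology is indiscrete). The finiteness of $H$ in (3) is what leaves room for the choice of $d$ in Step~4.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:A} to $X=Y$ and $Q=\Delta\cup\{\infty\}$, which is allowed by Lemma~\ref{lem:Y}(b). Then $G$ is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$. By (1), with the single coordinate $0$, there is $d\in D$ with $f(d)=\infty$. The map $f$ is continuous, so $P=f^{-1}(Y\setminus U_0)$ is closed in $G$, and $d\notin P$. Suppose that $\varphi\colon G\to[0,1]$ is continuous with $\varphi(d)=0$ and $\varphi|_P=1$. Apply (3) with $g=d$, $H=\{0\}$ and $j_0=\operatorname{id}_Y$. The function $\psi(y)=\varphi(k_y)$ is continuous on $Y$ and $\psi(\infty)=\varphi(d)=0$. If $y\in\Gamma$ and $\operatorname{pos}(y)\le0$, then $f(k_y)=y\notin U_0$, so $k_y\in P$ and $\psi(y)=1$.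 This contradicts Lemma~\ref{lem:prop} with $n=0$ and $\varepsilon=\frac12$. Hence $G$ is not completely regular.
\end{proof}

\section{A group without nonconstant continuous functions}\label{sec:Z}

Lemma~\ref{lem:prop} says that a continuous function nearly repeats its value at $\infty$ at points of arbitrarily negative position. In $Y$ these points lead nowhere. If we let the positive ends of the ladders converge to a point $q$ and the negative ends to a point $p$, then no continuous function separates $p$ from $q$. We want a target space $Z$ in which any two points of a countable dense set $Q$ are joined in this way. The nodes of each added copy of $\Gamma$ have to be put into $Q$ to keep it dense, and then they must be joined in turn, so the construction takes $\omega$ stages.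

\subsection*{The target space $Z$}
Let $Z_0=Q_0$ be a two-point set and $Z_{-1}=Q_{-1}=\emptyset$. Given $Z_n\supset Q_n$ with $Q_n$ countable, consider all ordered pairs $e=(p,q)$ of distinct points of $Q_n$ that do not both lie in $Q_{n-1}$. For each of them take a new copy $\Gamma_e$ of $\Gamma$, disjoint from $Z_n$ and from the other copies. Let $Z_{n+1}$ be the union of $Z_n$ and these copies, and let $Q_{n+1}$ be the union of $Q_n$ and the sets of their nodes. Put $Z=\bigcup_nZ_n$ and $Q=\bigcup_nQ_n$. Then $Q$ is countable, $|Z|=\mathfrak c$, and every point of $Z\setminus Q$ is a branch point of exactly one copy. An \emph{edge} is an ordered pair $e=(p,q)$ of distinct points of $Q$, its \emph{ends}. Every edge has exactly one copy $\Gamma_e$, and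
\begin{equation}\label{eq:ends}
\Gamma_e\subset Z_{n+1}\setminus Z_n\quad\text{implies that both ends of $e$ lie in }Z_n .
\end{equation}
We carry over to $\Gamma_e$ the function $\operatorname{pos}$, the sets $O_J$ and the topology of the subspace $\Gamma\subset Y$, which we call the \emph{ladder topology} of $\Gamma_e$. We write $\Gamma_e^{>m}=\{z\in\Gamma_e:\operatorname{pos}(z)>m\}$, and define $\Gamma_e^{\ge m}$, $\Gamma_e^{<m}$, $\Gamma_e^{\le m}$ in the same way. For an edge $e=(p,q)$, a set $W\subset Z$ is \emph{$e$-open} if
\begin{enumerate}
\item[(i)] $W\cap\Gamma_e$ is open in the ladder topology;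
\item[(ii)] if $q\in W$, then $\Gamma_e^{>n}\subset W$ for some $n\in\omega$;
\item[(iii)] if $p\in W$, then $\Gamma_e^{<-n}\subset W$ for some $n\in\omega$.
\end{enumerate}
A set is declared open in $Z$ if it is $e$-open for every edge $e$. Unions and finite intersections of $e$-open sets are $e$-open, so this is a topology. Directly from (i)--(iii):
\begin{equation}\label{eq:bounded}
\begin{gathered}
\text{if $F\cap\Gamma_e$ is closed in the ladder topology and $\operatorname{pos}$ is}\\
\text{bounded on $F\cap\Gamma_e$, then $Z\setminus F$ is $e$-open.}
\end{gathered}
\end{equation}
For an edge $(p,q)$ let $j_{p,q}\colon Y\to Z$ map $\Gamma$ identically onto $\Gamma_{(p,q)}$ and send $\infty$ to $q$.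

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] Every nonempty open subset of $Z$ contains infinitely many points of $Q$.
\item[(b)] Each $j_{p,q}$ is continuous, and for every open $U\ni p$ there is $n\in\omega$ such that $j_{p,q}(y)\in U$ whenever $\operatorname{pos}(y)<-n$.
\item[(c)] $Z$ is regular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $W$ be open and nonempty. If $W$ contains a branch point $z$, then by (i) it contains some $O_J(z)$, and hence a node. So $W$ contains a point $q\in Q$. For any $p\in Q\setminus\{q\}$, condition (ii) gives $\Gamma_{(p,q)}^{>n}\subset W$ for some $n$, and this set contains infinitely many nodes.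

(b) Let $W\subset Z$ be open. Then $j_{p,q}^{-1}(W)\cap\Gamma$ is open by (i), and if $\infty\in j_{p,q}^{-1}(W)$, then $U_n\subset j_{p,q}^{-1}(W)$ for some $n$ by (ii). The second claim is (iii).

(c) Points are closed by \eqref{eq:bounded}, so $Z$ is $T_1$. Let $W$ be open and $x\in W$. We construct an open set $V$ and a closed set $K$ with $x\in V\subset K\subset W$. The difficulty is that nodes are no longer isolated: as soon as $V$ contains a node, it must contain tails of the copies attached to that node, then tails of the copies attached to the nodes of those tails, and so on. We therefore grow $V$ and $K$ stage by stage, and in each copy we leave one rung between $V$ and the complement of $W$ to accommodate the closure.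

Let $n_0$ be least with $x\in Z_{n_0}$. Put $C=\{x\}$ if $x\in Q$; if $x$ is a branch point, put $C=O_J(x)$ with $J$ chosen by (i) so that $C\subset W$. In both cases $C\subset W\cap(Z_{n_0}\setminus Z_{n_0-1})$, and for every edge $e$ the set $C\cap\Gamma_e$ is empty, a single node or $O_J(x)$. So it is clopen in the ladder topology, by Lemma~\ref{lem:Y}(a), and $\operatorname{pos}$ is bounded on it.

Put $V\cap Z_{n_0}=K\cap Z_{n_0}=C$. Let $n\ge n_0$ and suppose that $V\cap Z_n\subset K\cap Z_n\subset W$ are defined. The set $Z_{n+1}\setminus Z_n$ is a disjoint union of copies $\Gamma_e$; let $e=(p,q)$ be one of these edges. By \eqref{eq:ends} it is already decided whether $p$ and $q$ are in $V$. If $q\in V$, then $q\in W$, so by (ii) there is an integer $m\ge1$ with $\Gamma_e^{>m-1}\subset W$; put $V_e^+=\Gamma_e^{>m}$ and $K_e^+=\Gamma_e^{\ge m}$. If $q\notin V$, put $V_e^+=K_e^+=\emptyset$. If $p\in V$, then by (iii) there is an integer $m'\ge1$ with $\Gamma_e^{<-(m'-1)}\subset W$; put $V_e^-=\Gamma_e^{<-m'}$ and $K_e^-=\Gamma_e^{\le-m'}$. If $p\notin V$, put $V_e^-=K_e^-=\emptyset$. Define $V\cap\Gamma_e=V_e^+\cup V_e^-$ and $K\cap\Gamma_e=K_e^+\cup K_e^-$. This completes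 the recursion, and $x\in V\subset K\subset W$.

It remains to check that $V$ and $Z\setminus K$ are $e$-open for every edge $e=(p,q)$.

\emph{Case $\Gamma_e\subset Z_{n_0}$.} Here $V\cap\Gamma_e=K\cap\Gamma_e=C\cap\Gamma_e$. By \eqref{eq:ends} the ends of $e$ lie in $Z_{n_0-1}$, which is disjoint from $C$; so they are not in $V$, conditions (ii) and (iii) for $V$ are void, and (i) holds because $C\cap\Gamma_e$ is open in the ladder topology. The set $Z\setminus K$ is $e$-open by \eqref{eq:bounded}.

\emph{Case $\Gamma_e\subset Z\setminus Z_{n_0}$.} By Lemma~\ref{lem:Y}(a), $V_e^\pm$ are open and $K_e^\pm$ are closed in the ladder topology, so (i) holds for $V$ and for $Z\setminus K$. Conditions (ii) and (iii) for $V$ hold by construction. If $q\in Z\setminus K$, then $q\notin V$, so $K\cap\Gamma_e=K_e^-\subset\Gamma_e^{\le-1}$ and $\Gamma_e^{>0}\subset Z\setminus K$. If $p\in Z\setminus K$, then $p\notin V$, so $K\cap\Gamma_e=K_e^+\subset\Gamma_e^{\ge1}$ and $\Gamma_e^{<0}\subset Z\setminus K$.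
\end{proof}

The final argument is already visible on $Z$ itself. Let $\psi\colon Z\to\mathbb R$ be continuous, $(p,q)$ an edge and $\varepsilon>0$. By Lemma~\ref{lem:Z}(b) there is $n$ such that $|\psi(j_{p,q}(y))-\psi(p)|<\varepsilon$ whenever $\operatorname{pos}(y)<-n$, and Lemma~\ref{lem:prop}, applied to $\psi\circ j_{p,q}$, gives such a $y$ with $|\psi(j_{p,q}(y))-\psi(q)|<\varepsilon$. So $\psi(p)=\psi(q)$, and $\psi$ is constant on the dense set $Q$, hence on $Z$. In the group, a basic neighborhood \eqref{eq:basic} restricts finitely many coordinates, and we have to move all of them at once. This is why Theorem~\ref{thm:A}(3) allows a finite set $H$ with maps $j_h$ that depend on one common parameter $y$.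

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
By Lemma~\ref{lem:Z}, Theorem~\ref{thm:A} applies to $X=Z$ and the set $Q$ above, and yields a regular separable Boolean quasitopological group $G$ of cardinality $\mathfrak c$. Let $\varphi\colon G\to\mathbb R$ be continuous, $g,g'\in G$ and $\varepsilon>0$. Choose basic neighborhoods \eqref{eq:basic} of $g$ and $g'$ on which $\varphi$ differs by less than $\varepsilon$ from $\varphi(g)$ and from $\varphi(g')$, respectively. Adding coordinates with the trivial restriction $Z$, we may use the same finite nonempty set $H$ for both. So there are open sets $U_h\ni f(g+h)$ and $U_h'\ni f(g'+h)$ $(h\in H)$ such that for $k\in G$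
\begin{align}
f(k+h)\in U_h\ \text{ for all }h\in H\quad&\Longrightarrow\quad|\varphi(k)-\varphi(g)|<\varepsilon,\label{eq:near}\\
f(k+h)\in U'_h\ \text{ for all }h\in H\quad&\Longrightarrow\quad|\varphi(k)-\varphi(g')|<\varepsilon.\label{eq:nearprime}
\end{align}
The points $f(g+h)$ need not belong to $Q$, so we first replace $g$ by a nearby element of $D$. By Lemma~\ref{lem:Z}(a) choose $q_h\in Q\cap U_h$ and $p_h\in Q\cap U_h'$ with $p_h\ne q_h$. By Theorem~\ref{thm:A}(1) there is $d\in D$ with $f(d+h)=q_h$ for all $h\in H$, and \eqref{eq:near} gives $|\varphi(d)-\varphi(g)|<\varepsilon$.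

Apply Theorem~\ref{thm:A}(3) to the element $d$, the set $H$ and the maps $j_h=j_{p_h,q_h}$, which satisfy $j_h(\infty)=q_h=f(d+h)$. The function $\psi(y)=\varphi(k_y)$ is continuous on $Y$, and $\psi(\infty)=\varphi(d)$. Since $H$ is finite, Lemma~\ref{lem:Z}(b) gives $n$ such that $\operatorname{pos}(y)<-n$ implies $j_h(y)\in U_h'$ for all $h\in H$. By Lemma~\ref{lem:prop} there is $y\in\Gamma$ with $\operatorname{pos}(y)<-n$ and $|\varphi(k_y)-\varphi(d)|<\varepsilon$. For this $y$ we have $f(k_y+h)=j_h(y)\in U_h'$ for all $h\in H$, so $|\varphi(k_y)-\varphi(g')|<\varepsilon$ by \eqref{eq:nearprime}. Altogether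
\[
|\varphi(g)-\varphi(g')|\le|\varphi(g)-\varphi(d)|+|\varphi(d)-\varphi(k_y)|+|\varphi(k_y)-\varphi(g')|<3\varepsilon .
\]
Since $\varepsilon$, $g$ and $g'$ are arbitrary, $\varphi$ is constant. The group $G$ is connected, because the indicator function of a clopen set other than $\emptyset$ and $G$ would be continuous and nonconstant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RT}
Evgenii Reznichenko and Mikhail Tkachenko,
\emph{Regular rigid Korovin orbits},
arXiv:2502.00570 (2025).

\end{thebibliography}
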